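# Adjusted random Gram matrices in the sum-of-squares elliptopes

## 1. Main theorem and the objects it speaks about

**Theorem 1.** Let $W\sim\mathsf{GOE}(N)$. For all $\alpha,\delta\in(0,1)$ and every positive even integer $d$,
$$\lim_{N\to\infty}\mathbb P\big[M^{(\alpha,\delta)}(W)\in\mathcal E_d^N\big]=1 .$$

This is a special case of a quantitative statement. Throughout, $\delta\in(0,1)$ is fixed, $n=\lfloor\delta N\rfloor$, $V$ is the span of the eigenvectors of $W$ for its $n$ largest eigenvalues, and $P$ is the orthogonal projection onto $V$. We write $\|\cdot\|$, $\|\cdot\|_F$, $\|\cdot\|_{S_1}$ for the operator, Frobenius and trace norms. "W.h.p." means with probability tending to $1$ as $N\to\infty$.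

**Theorem 2.** Fix $\delta\in(0,1)$ and $\varepsilon\in(0,1/24)$. There is $c=c(\varepsilon)>0$ such that for any sequence of positive even $d=d_N\le N^c$, w.h.p.:

1. there is $\widehat M\in\mathcal E_d^N$ with range contained in $V$ and $\|\widehat M-M^{(\delta)}\|\le N^{-1/6+3\varepsilon}$;
2. simultaneously for all $\alpha\in[N^{-1/6+4\varepsilon},1)$ and all symmetric zero-diagonal $\Delta$ with $\|\Delta\|\le\alpha/2$, we have $M^{(\alpha,\delta)}+\Delta\in\mathcal E_d^N$.

Since $\varepsilon<1/24$, the threshold $N^{-1/6+4\varepsilon}$ tends to $0$. So Theorem 1 follows from part 2 with $\varepsilon=1/48$, $\Delta=0$, and $\alpha,d$ fixed. A companion statement shows that $d$ cannot be left unrestricted.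

**Proposition 3.** Let $m(\delta)$ be the mean of the top $\delta$-fraction of the semicircle law on $[-2,2]$, so that $m(\delta)\to2$ as $\delta\to0$. If $(1-\alpha)m(\delta)>2\sqrt{2/\pi}\approx1.596$, then $\mathbb P[M^{(\alpha,\delta)}\in\mathcal E_{2N}^N]\to0$.

Now the objects. $W\sim\mathsf{GOE}(N)$ means that $W$ is a real symmetric $N\times N$ matrix with $W_{ii}\sim\mathcal N(0,2/N)$, $W_{ij}=W_{ji}\sim\mathcal N(0,1/N)$, and independent entries on and above the diagonal.

**Definition (elliptope of degree $d$).** For a positive even integer $d$, $\mathcal E_d^N$ is the set of symmetric $M\in\mathbb R^{N\times N}$ for which there is a linear functional $\widetilde{\mathbb E}$ (a degree-$d$ pseudoexpectation) on real polynomials of degree at most $d$ in $x_1,\dots,x_N$ with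

- (i) $\widetilde{\mathbb E}[1]=1$;
- (ii) $\widetilde{\mathbb E}[(x_i^2-1)q]=0$ for every $i$ and every $q$ with $\deg q\le d-2$;
- (iii) $\widetilde{\mathbb E}[p^2]\ge0$ for every $p$ with $\deg p\le d/2$;
- (iv) $M_{ij}=\widetilde{\mathbb E}[x_ix_j]$ for all $i,j$.

**Definition (Montanari–Sen witness).** $M^{(\delta)}_{ij}=P_{ij}/\sqrt{P_{ii}P_{jj}}$. It is almost surely well defined, and it is the Gram matrix of the unit vectors $Pe_i/\|Pe_i\|$. Its adjustment towards the identity is $M^{(\alpha,\delta)}=(1-\alpha)M^{(\delta)}+\alpha I$.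

A random vector in $\{\pm1\}^N$ has an expectation satisfying (i)–(iii) for every $d$. A pseudoexpectation is something that low-degree tests cannot distinguish from such an expectation. The witness is built from top eigenvectors, so it correlates strongly with $W$. Theorem 1 says that after an arbitrarily small push towards $I$, no test of fixed degree detects that it may not come from sign vectors.

The problem comes from Kunisky and Bandeira, *A Tight Degree 4 Sum-of-Squares Lower Bound for the Sherrington-Kirkpatrick Hamiltonian* (arXiv:1907.11686, 2019), where Theorem 1 is a conjecture; the case $d=4$ is known. The case $\alpha=0$ is not settled by what follows: Theorem 2(1) only puts $M^{(\delta)}$ within $N^{-1/6+o(1)}$ of an element of $\mathcal E_d^N$ supported on the same eigenspace. The exponent $1/6$ is inherited from a cited theorem and is not claimed to be optimal.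

## 2. Elliptopes by hand: compactness, symmetries, and $N=3$

Using (ii) we may replace $x_i^2$ by $1$ inside any monomial of degree at most $d$, so $\widetilde{\mathbb E}$ is determined by the multilinear moments $\widetilde{\mathbb E}[x^S]$, where $x^S=\prod_{i\in S}x_i$ and $|S|\le d$. Each of them lies in $[-1,1]$. Indeed, write $S$ as a disjoint union $S_1\cup S_2$ with $|S_1|,|S_2|\le d/2$; then
$$0\le\widetilde{\mathbb E}[(x^{S_1}\pm x^{S_2})^2]=2\pm2\,\widetilde{\mathbb E}[x^S].$$
Conditions (i)–(iii) are closed and convex, so the set of pseudoexpectations is compact and convex, and so is its linear image $\mathcal E_d^N$. Elements of $\mathcal E^N_d$ are PSD (apply (iii) to linear forms) with unit diagonal, so they have trace $N$. Renaming $x_i\mapsto\pm x_{\pi(i)}$ shows that $\mathcal E_d^N$ is invariant under $M\mapsto\Pi M\Pi^\top$ for signed permutation matrices $\Pi$. Finally, $\mathcal E_d^N$ contains the cut polytope $\mathrm{conv}\{xx^\top:x\in\{\pm1\}^N\}$, since true expectations are pseudoexpectations.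

For $d=2$ nothing more is required. Given a PSD matrix $M$ with unit diagonal, set first moments to zero; then $\widetilde{\mathbb E}[(c_0+\sum c_ix_i)^2]=c_0^2+c^\top Mc\ge0$. So $\mathcal E_2^N$ is the set of PSD matrices with unit diagonal, and Theorem 1 is trivial for $d=2$.

Degree $4$ already bites. Take $N=3$ and let $V$ be the plane orthogonal to $(1,1,1)$. Then $P_{ii}=2/3$, $P_{ij}=-1/3$, and the witness formula gives the matrix $T$ with unit diagonal and off-diagonal entries $-1/2$, which is the Gram matrix of three unit vectors at angles of $120^\circ$. It lies in $\mathcal E_2^3$. Put $p=1+x_1x_2+x_1x_3+x_2x_3$. Modulo $x_i^2=1$ one finds $p^2=4p$, so every degree-$4$ pseudoexpectation has $\widetilde{\mathbb E}[p]=\frac14\widetilde{\mathbb E}[p^2]\ge0$. For $T$ this would read $1-\frac32\ge0$, so $T\notin\mathcal E_4^3$. For $(1-\alpha)T+\alpha I$ the same test requires $1-\frac32(1-\alpha)\ge0$, that is, $\alpha\ge1/3$. Conversely, at $\alpha=1/3$ the off-diagonal entries are $-1/3$, the second moments of the uniform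 distribution on the six non-constant vectors of $\{\pm1\}^3$; for larger $\alpha$ use convexity, since $I$ is in the cut polytope. So in this example the push needed is exactly $\alpha\ge1/3$, for every even $d\ge4$. Theorem 1 says that for a random $V$ in high dimension any fixed $\alpha>0$ suffices.

## 3. A neighbourhood of the identity inside the cut polytope

The first thing to try is to exhibit an honest distribution on sign vectors. Near the identity this works.

**Lemma 4.** If $\Delta$ is symmetric with zero diagonal and $\|\Delta\|\le0.56$, then $I+\Delta$ lies in the cut polytope, hence in $\mathcal E_d^N$ for every $d$.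

*Proof.* We use signs of Gaussians. Recall Sheppard's formula: $\mathbb E[\operatorname{sgn}g_i\operatorname{sgn}g_j]=\frac2\pi\arcsin\Sigma_{ij}$ for $g\sim\mathcal N(0,\Sigma)$ with unit diagonal. We pre-distort the covariance accordingly: let $\Sigma_{ii}=1$ and $\Sigma_{ij}=\sin(\pi\Delta_{ij}/2)$ for $i\neq j$. With $\Delta^{\circ k}$ the entrywise $k$-th power, the sine series gives
$$\Sigma=I+\sum_{k\text{ odd}}\pm\frac{(\pi/2)^k}{k!}\Delta^{\circ k}.$$
The matrix $\Delta^{\circ k}$ is the principal submatrix of $\Delta^{\otimes k}$ on the indices $(i,\dots,i)$, so $\|\Delta^{\circ k}\|\le\|\Delta\|^k$. Hence $\|\Sigma-I\|\le\sinh(\pi\|\Delta\|/2)\le\sinh(0.88)<1$ and $\Sigma\succeq0$. For $g\sim\mathcal N(0,\Sigma)$ and $i\ne j$ we get $\mathbb E[\operatorname{sgn}g_i\operatorname{sgn}g_j]=\frac2\pi\arcsin\sin(\pi\Delta_{ij}/2)=\Delta_{ij}$, because $|\Delta_{ij}|\le\|\Delta\|<1$. So $I+\Delta$ is the second-moment matrix of a random sign vector. $\square$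

To use this we need to know what $M^{(\delta)}$ looks like. We recall the $\chi^2$ tail bound: if $\chi^2_k$ has $k$ degrees of freedom, then $\mathbb P[|\chi^2_k-k|\ge2\sqrt{kx}+2x]\le2e^{-x}$. Constants $C_\delta$ depend only on $\delta$ (and later on $\varepsilon$) and may change from line to line.

**Lemma 5.** W.h.p.
$$\Big\|M^{(\delta)}-\frac NnP\Big\|\le C_\delta\sqrt{\frac{\log N}N}.\tag{1}$$

*Proof.* By orthogonal invariance of the GOE, $V$ is a Haar-distributed $n$-dimensional subspace, so $P_{ii}=\|Pe_i\|^2$ has the law of $\sum_{k\le n}z_k^2/\sum_{k\le N}z_k^2$ with i.i.d. standard Gaussian $z_k$. Using the $\chi^2$ bound with $x=2\log N$ for numerator and denominator and a union bound over $i$ (total failure probability at most $4/N$), w.h.p. $\eta:=\max_i|\frac NnP_{ii}-1|\le C_\delta\sqrt{\log N/N}$. Let $D=\operatorname{diag}(\frac NnP_{ii})$; then $M^{(\delta)}=\frac NnD^{-1/2}PD^{-1/2}$. For $\eta\le1/2$ we have $D^{-1/2}=I+K$ with $\|K\|\le\eta$, since $|y^{-1/2}-1|=|1-y|/(\sqrt y(1+\sqrt y))\le|1-y|$ for $y\in[\frac12,\frac32]$.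 So $\|D^{-1/2}PD^{-1/2}-P\|=\|KP+PK+KPK\|\le3\eta$; multiply by $N/n\le C_\delta$. $\square$

So $M^{(\delta)}-I$ is close to $\frac NnP-I$, whose eigenvalues are $\frac Nn-1$ and $-1$. Since $M^{(\alpha,\delta)}-I=(1-\alpha)(M^{(\delta)}-I)$ has zero diagonal, Lemma 4 shows that w.h.p. $M^{(\alpha,\delta)}$ is in the cut polytope whenever $(1-\alpha)\max(1,\frac1\delta-1)<0.56$. That is the easy range. For small $\alpha$ the matrix has eigenvalues near $\alpha$, and Lemma 4 does not reach it.

The same lemma tells us what would suffice. If $\widehat M$ has unit diagonal, then for $\Delta$ symmetric with zero diagonal,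
$$M^{(\alpha,\delta)}+\Delta=(1-\alpha)\widehat M+\alpha(I+\Delta'),\qquad\Delta'=\frac{1-\alpha}\alpha\big(M^{(\delta)}-\widehat M\big)+\frac1\alpha\Delta .\tag{2}$$
So by convexity it is enough to find $\widehat M\in\mathcal E_d^N$ close to $M^{(\delta)}$, equivalently to $\frac NnP$, in operator norm.

## 4. Why genuine sign vectors cannot suffice: proof of Proposition 3

For small $\alpha$ and $\delta$ no distribution on sign vectors can work, whatever its construction.

**Step 1 ($\mathcal E_{2N}^N$ is the cut polytope, $N\ge2$).** The aim is to show that a degree-$2N$ pseudoexpectation has the second moments of a real distribution. For $y\in\{\pm1\}^N$ let $p_y=\prod_i\frac{1+x_iy_i}2$, of degree $N$. Put $\mu_y=\widetilde{\mathbb E}[p_y^2]\ge0$. Modulo $x_i^2=1$ we have $\big(\frac{1+x_iy_i}2\big)^2=\frac{1+x_iy_i}2$ and $x_i\frac{1+x_iy_i}2=y_i\frac{1+x_iy_i}2$. All polynomials involved have degree at most $2N$ (note $N+2\le2N$), so (ii) gives $\widetilde{\mathbb E}[p_y^2]=\widetilde{\mathbb E}[p_y]$ and $\widetilde{\mathbb E}[x_ix_jp_y]=y_iy_j\widetilde{\mathbb E}[p_y]$.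 Since $\sum_yp_y=1$, the numbers $\mu_y$ sum to $1$ and $M=\sum_y\mu_y\,yy^\top$.

**Step 2 (upper bound over the cut polytope).** We bound $\max_xx^\top Wx$, because it bounds $\langle W,M\rangle$ for $M$ in the cut polytope. For symmetric $A$, $\operatorname{Var}\langle W,A\rangle=\frac2N\|A\|_F^2$. So for $x,y\in\{\pm1\}^N$,
$$\mathbb E(x^\top Wx-y^\top Wy)^2=\tfrac2N\|xx^\top-yy^\top\|_F^2=\tfrac4N(N-\langle x,y\rangle)(N+\langle x,y\rangle)\le4\|x-y\|^2=\mathbb E(2\langle g,x-y\rangle)^2$$
for $g\sim\mathcal N(0,I_N)$. The Sudakov–Fernique inequality compares the expected maxima of centred Gaussian processes whose increments are so ordered: $\mathbb E\max_xx^\top Wx\le2\,\mathbb E\sum_i|g_i|=2\sqrt{2/\pi}\,N$. Each $x^\top Wx$ has variance $2N$, so by the Borell–TIS inequality the maximum exceeds its mean by $N^{3/4}$ with probability at most $e^{-N^{1/2}/4}$. Hence w.h.p. $\max_xx^\top Wx\le(2\sqrt{2/\pi}+o(1))N$.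

**Step 3 (lower bound for the witness).** We show $\langle W,M^{(\alpha,\delta)}\rangle=(1-\alpha)m(\delta)N+o(N)$ w.h.p. Since $\mathbb E\|W\|_F^2=N+1$, we have $\|W\|_{S_1}\le\sqrt N\|W\|_F$, which is $O(N)$ in probability. By (1), $\langle W,M^{(\delta)}\rangle=\frac Nn\langle W,P\rangle+o(N)=\frac Nn\sum_{k\le n}\lambda_k+o(N)$ with $\lambda_1\ge\lambda_2\ge\cdots$ the eigenvalues of $W$. Also $\operatorname{tr}W$ has variance $2$, so it is $o(N)$. It remains to see that $\frac1n\sum_{k\le n}\lambda_k\to m(\delta)$ in probability. Let $q(u)$ be the point above which the semicircle law has mass $u$; it is continuous on $(0,1)$ and $m(\delta)=\frac1\delta\int_0^\delta q$. The semicircle law gives $\lambda_{\lceil uN\rceil}\to q(u)$ in probability for each $u$. So the functions $\lambda_{\lceil uN\rceil}-q(u)$ tend to $0$ in measure on the product of the probability space and $(0,1)$. They are bounded in $L^2$ there, since $\mathbb E\int_0^1\lambda_{\lceil uN\rceil}^2du=\frac1N\mathbb E\|W\|_F^2=\frac{N+1}N$. Hence they tend to $0$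 in $L^1$. Finally $\frac1n\sum_{k\le n}\lambda_k=\frac Nn\int_0^{n/N}\lambda_{\lceil uN\rceil}du$, and replacing the endpoint $n/N$ by $\delta$ changes the integral by at most $N^{-1/2}(\frac1N\|W\|_F^2)^{1/2}\to0$ by Cauchy–Schwarz.

If $(1-\alpha)m(\delta)>2\sqrt{2/\pi}$, then w.h.p. $\langle W,M^{(\alpha,\delta)}\rangle>\max_xx^\top Wx$, so $M^{(\alpha,\delta)}$ is not in the cut polytope, which by Step 1 is $\mathcal E_{2N}^N$. This proves Proposition 3. $\square$

So pseudoexpectations that are not expectations are needed.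

## 5. Pseudoexpectations supported on a random subspace

The input that supplies them is the Planted Affine Planes theorem (Gaussian setting) of Ghosh, Jeronimo, Jones, Potechin and Rajendran, *Sum-of-Squares Lower Bounds for Sherrington–Kirkpatrick via Planted Affine Planes* (FOCS 2020). We use it as a black box, in this form.

**Theorem A.** For every $\varepsilon>0$ there is $c_0>0$ such that, if $r\le N\le r^{3/2-\varepsilon}$ and $h_1,\dots,h_N\sim\mathcal N(0,I_r)$ are independent, then with probability $1-o(1)$ as $r\to\infty$, for every even $D\le r^{c_0}$ there is a linear functional $\widetilde{\mathbb E}$ on polynomials in $v\in\mathbb R^r$ of degree at most $D$ with $\widetilde{\mathbb E}1=1$, $\widetilde{\mathbb E}[p^2]\ge0$ for $\deg p\le D/2$, and $\widetilde{\mathbb E}[(\langle v,h_u\rangle^2-1)q]=0$ for all $u\in[N]$ and $\deg q\le D-2$.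

(The published theorem also gives $v\in\{\pm1/\sqrt r\}^r$, which is not needed. The $o(1)$ is uniform over admissible $N$, since the statement for $N=\lfloor r^{3/2-\varepsilon}\rfloor$ implies it for fewer vectors.)

From now on fix $\varepsilon\in(0,1/24)$ and
$$r=\lceil N^{2/3+\varepsilon}\rceil ,$$
and let $N$ be large, so that in particular $r\le n/64$. Let $G\in\mathbb R^{N\times n}$ have i.i.d. $\mathcal N(0,1)$ entries and rows $g_1,\dots,g_N$, and let $H=G_{[r]}\in\mathbb R^{N\times r}$ be its first $r$ columns. Since $V$ is Haar distributed and $P$, $M^{(\delta)}$ are functions of $V$, we may and do take $V=\operatorname{col}(G)$.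

For a subspace $U\subseteq\mathbb R^N$ let
$$\mathcal F(U)=\{M\in\mathcal E_d^N:\operatorname{range}M\subseteq U\},$$
a compact convex set. Call an $r$-dimensional $U$ *good* if $\mathcal F(U)\neq\emptyset$.

**Claim.** If $d\le N^c$ with $c=2c_0/3$, then $u_0:=\mathbb P[\operatorname{col}(H)\text{ good}]\to1$.

*Proof.* Since $(2/3+\varepsilon)(3/2-\varepsilon)=1+\frac56\varepsilon-\varepsilon^2\ge1$, we have $r\le N\le r^{3/2-\varepsilon}$; and $d\le N^{2c_0/3}\le r^{c_0}$. Apply Theorem A to the rows $h_i$ of $H$. Then $q\mapsto\widetilde{\mathbb E}_v[q(Hv)]$, which substitutes $x_i=\langle v,h_i\rangle$, satisfies (i)–(iii) in degree $d$. Its second-moment matrix $H\,\widetilde{\mathbb E}[vv^\top]H^\top$ has range in $\operatorname{col}(H)$. $\square$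

Why not apply Theorem A with $n$ in place of $r$, directly to the rows of $G$? This does give an element of $\mathcal F(V)$. But by (2) we need one that is close to $\frac NnP$ in operator norm, and membership in $\mathcal F(V)$ does not give that. Indeed, if $\operatorname{col}(H)$ is good, any element of $\mathcal F(\operatorname{col}(H))\subseteq\mathcal F(V)$ has trace $N$ and rank at most $r$. So its norm is at least $N/r$, and its distance from $\frac NnP$ is at least $N/r-N/n\to\infty$. Theorem A as stated says nothing about $\widetilde{\mathbb E}[vv^\top]$, so it might hand us such a bad element.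

One would like to average the bad element into a good one. Averaging over all rotations that preserve $V$ would produce a multiple of $P$ at once. But $\mathcal E_d^N$ is not rotation invariant: for $N=2$, a rotation taking $(1,1)$ to $(\sqrt2,0)$ turns $xx^\top$ with $x=(1,1)$ into $\operatorname{diag}(2,0)$, which does not have unit diagonal. What we may do is average over *subspaces*. Choose for each good $r$-dimensional $U$ a canonical element $M'(U)\in\mathcal F(U)$, and average $M'(U)$ over random $U\subset V$. By convexity the average stays in $\mathcal F(V)$. The rest of the proof shows that the average is close to $\frac NnP$.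

**The canonical element.** For good $U$ let $M'(U)$ be the unique element of minimal Frobenius norm in $\mathcal F(U)$. For a signed permutation $\Pi$ we have $\mathcal F(\Pi U)=\Pi\mathcal F(U)\Pi^\top$, so $\Pi U$ is good iff $U$ is, and by uniqueness $M'(\Pi U)=\Pi M'(U)\Pi^\top$.

**Measurability.** To take expectations we need $M'$ to be Borel. The set $\{(U,M):M\in\mathcal F(U)\}$ is closed, because $\mathcal E_d^N$ is compact and $(I-P_U)M=0$ is a closed condition; projecting along the compact factor, the good set is closed. For a closed set $\mathcal C$ of matrices, $\rho_{\mathcal C}(U)=\min\{\|M\|_F:M\in\mathcal F(U)\cap\mathcal C\}$ (with $\min\emptyset=\infty$) is lower semicontinuous by compactness, hence Borel. By uniqueness of the minimizer, $M'(U)\in\mathcal C$ iff $U$ is good and $\rho_{\mathcal C}(U)=\rho_{\mathrm{all}}(U)$, where "all" is the set of all matrices. So $M'$ is Borel.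

Define
$$u(H)=1[\operatorname{col}(H)\text{ good}],\qquad f(H)=u(H)\,M'(\operatorname{col}(H))=u(H)I+f^\circ(H),\tag{3}$$
with $f=0$ where $\operatorname{col}(H)$ is not good. We record four properties.

- $f^\circ$ has zero diagonal, since $M'$ has unit diagonal.
- $\|f^\circ\|_F\le\|f\|_F\le\operatorname{tr}f\le N$ and $\|f^\circ\|_{S_1}\le\operatorname{tr}f+N\le2N$, since $f\succeq0$.
- $u$ and $f^\circ$ are even in $H$, as $\operatorname{col}(-H)=\operatorname{col}(H)$.
- $f^\circ(\Pi H)=\Pi f^\circ(H)\Pi^\top$ for signed permutations; flipping the sign of row $i$ gives $\mathbb Ef^\circ_{ij}=0$ for $j\ne i$.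

## 6. Averaging over subspaces contracts Gaussian chaos

We recall the chaos decomposition. Let $\gamma_{N\times r}$ be the standard Gaussian measure on $\mathbb R^{N\times r}$. The $t$-th chaos consists of the polynomials of degree at most $t$ that are orthogonal in $L^2(\gamma_{N\times r})$ to all polynomials of degree less than $t$. The space $L^2$ is the orthogonal sum of the chaoses, and composition with an orthogonal map of $\mathbb R^{N\times r}$ preserves each of them. With $h_t$ the monic Hermite polynomial, the $t$-th chaos is spanned by the functions $h_t(\langle\Theta,H\rangle)$ with $\|\Theta\|_F=1$, and $\mathbb E[h_t(\langle\Theta,H\rangle)h_t(\langle\Theta',H\rangle)]=t!\,\langle\Theta,\Theta'\rangle^t$. Let $J_t$ be the projection onto the $t$-th chaos, acting entrywise on matrix-valued functions.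

**Definition (averaging operator).** Let $R\in O(n)$ be Haar, independent of $G$, with first $r$ columns $R_r$. For scalar- or matrix-valued $f\in L^2(\gamma_{N\times r})$ put
$$(Lf)(G)=\mathbb E_R\,f(GR_r).\tag{4}$$

This is the subspace average: $\operatorname{col}(GR_r)$ is a random $r$-dimensional subspace of $V$. For example, let $h_i,h_j$ ($i\neq j$) be rows of $H$. The function $\langle h_i,h_j\rangle$ is in the second chaos with norm $\sqrt r$, and $L\langle h_i,h_j\rangle=g_i^\top\mathbb E[R_rR_r^\top]g_j=\frac rn\langle g_i,g_j\rangle$ has norm $\frac rn\sqrt n$. So $L$ shrinks it by the factor $(r/n)^{1/2}$. The next lemma bounds the contraction in every degree. Put $\lambda_t=\mathbb E\|A\|^t$ with $A=R_r^\top R'_r$ for independent Haar $R,R'$.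

**Lemma 6.**

1. $LJ_t=J_tL$. The function $Lf$ is invariant under $G\mapsto GQ$, $Q\in O(n)$. If $f(\Pi H)=\Pi f(H)\Pi^\top$, then $(Lf)(\Pi G)=\Pi(Lf)(G)\Pi^\top$.
2. For every $O(n)$-invariant $\Psi\in L^2(\gamma_{N\times n})$, $L^*\Psi=\mathbb E[\Psi\mid H]$.
3. $\|LJ_t\|^2\le\lambda_t$ and $\|L\sum_{t'\ge t}J_{t'}\|^2\le\lambda_t$. For fixed $t\ge1$ and $N$ large, $\lambda_t\le2(64r/n)^{t/2}$.

*Proof.* For fixed $R$, the map $C_Rf(G)=f(GR_r)$ is an isometry $L^2(\gamma_{N\times r})\to L^2(\gamma_{N\times n})$, because $GR_r$ is standard Gaussian. (In particular (4) makes sense for almost every $G$, by Fubini.)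

**Part 1.** Since $\langle\Theta,GR_r\rangle=\langle\Theta R_r^\top,G\rangle$ and $\|\Theta R_r^\top\|_F=\|\Theta\|_F$, $C_R$ maps the $t$-th chaos into the $t$-th chaos for every $t$; averaging over $R$, $L$ commutes with $J_t$. Next, $(Lf)(GQ)=\mathbb E_Rf(G(QR)_r)=(Lf)(G)$ since $QR$ is Haar. The equivariance is immediate from (4).

**Part 2.** If $\Psi$ is $O(n)$-invariant, then
$$\mathbb E\langle\Psi(G),f(GR_r)\rangle=\mathbb E\langle\Psi(GR),f((GR)_{[r]})\rangle=\mathbb E\langle\Psi(G),f(H)\rangle,$$
because $GR\sim G$ for each fixed $R$. The left side is $\langle\Psi,Lf\rangle$.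

**Part 3, operator bounds.** We compute $\|Lf\|^2$ with two independent copies of the rotation. For unit $\Theta,\Theta'$,
$$\mathbb E[h_t(\langle\Theta,GR_r\rangle)h_t(\langle\Theta',GR'_r\rangle)]=t!\,\langle\Theta R_r^\top,\Theta'R_r'^\top\rangle^t=t!\,\langle\Theta,\Theta'A^\top\rangle^t .$$
Identify the $t$-th chaos isometrically with symmetric tensors in $(\mathbb R^{N\times r})^{\otimes t}$ through $h_t(\langle\Theta,H\rangle)\leftrightarrow\sqrt{t!}\,\Theta^{\otimes t}$. The formula says that $C_R^*C_{R'}$ is, on this chaos, the restriction of $\mathcal T^{\otimes t}$ with $\mathcal T\Theta'=\Theta'A^\top$. Since $\|\mathcal T^{\otimes t}\|=\|\mathcal T\|^t=\|A\|^t$, we get $|\langle C_Rf,C_{R'}f\rangle|\le\|A\|^t\|f\|^2$ for $f$ in the $t$-th chaos (for matrix-valued $f$, sum over entries). Different chaoses stay orthogonal and $\|A\|\le1$, so the same bound holds for $f$ in the closed span of the chaoses of degree at least $t$. Finally $\|Lf\|^2=\mathbb E_{R,R'}\langle C_Rf,C_{R'}f\rangle\le\lambda_t\|f\|^2$.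

**Part 3, size of $\lambda_t$.** We use the Davidson–Szarek bounds: for $B\in\mathbb R^{n\times r}$ standard Gaussian with $n\ge r$, $\mathbb P[\|B\|\ge\sqrt n+\sqrt r+\tau]\le e^{-\tau^2/2}$ and $\mathbb P[\sigma_{\min}(B)\le\sqrt n-\sqrt r-\tau]\le e^{-\tau^2/2}$. The matrix $R^\top R'$ is Haar and $A$ is its top-left $r\times r$ block. The first $r$ columns of a Haar matrix have the law of $B(B^\top B)^{-1/2}$. So $A\sim B_1(B^\top B)^{-1/2}$ with $B_1$ the top $r\times r$ block of $B$, and the norm of this representative is at most $\|B_1\|/\sigma_{\min}(B)$. With $\tau=2\sqrt r$, outside an event of probability at most $2e^{-2r}$ we have $\|B_1\|\le4\sqrt r$ and $\sigma_{\min}(B)\ge\sqrt n-3\sqrt r\ge\sqrt n/2$ (as $r\le n/64$). Then $\|A\|\le(64r/n)^{1/2}$. Hence $\lambda_t\le(64r/n)^{t/2}+2e^{-2r}\le2(64r/n)^{t/2}$ for $N$ large. $\square$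

## 7. The degree-2 part is forced; contraction alone leaves degrees 4 to 12

Write $\|\cdot\|_2=(\mathbb E\|\cdot\|_F^2)^{1/2}$. Let $F=Lf^\circ$ and $F_t=J_tF=LJ_tf^\circ$. Since $f^\circ$ is even with mean zero, only even $t\ge2$ occur: $F=\sum_{t\ge2\text{ even}}F_t$. By Lemma 6(1), and because $J_t$ commutes with the orthogonal maps $G\mapsto\Pi G$ and $G\mapsto GQ$, every $F_t$ is a zero-diagonal matrix of polynomials of degree at most $t$, with $F_t(\Pi G)=\Pi F_t(G)\Pi^\top$ and $F_t(GQ)=F_t(G)$.

**Degree 2.** The symmetries determine $F_2$ up to one number. For $i\ne j$, flipping the sign of row $i$ or row $j$ shows that $(F_2)_{ij}$ is odd in $g_i$ and odd in $g_j$. Its degree is at most $2$, so it is bilinear: $(F_2)_{ij}=g_i^\top Bg_j$. By $O(n)$-invariance $B$ commutes with $O(n)$: sign matrices force $B$ to be diagonal and permutations force it to be scalar. By permutation equivariance the scalar does not depend on $i,j$. So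
$$F_2=\beta\,\mathrm{off}(GG^\top)$$
with a deterministic $\beta=\beta_N$, where $\mathrm{off}$ removes the diagonal. This is the part we want, since $GG^\top$ averages to a multiple of $P$ given $V$.

**Higher degrees, first try.** From $\|f^\circ\|_2\le N$ and Lemma 6(3), for fixed $t$,
$$\|F_t\|_2\le\sqrt{\lambda_t}\,N\le C_\delta N^{1-\frac t4(\frac13-\varepsilon)} .$$
The exponent is negative only if $t(\frac13-\varepsilon)>4$, hence only if $t>12$. For $t=4$ the bound is $N^{2/3+\varepsilon}$, which is useless, since we need the operator norm of $F_4$ to be $o(1)$. What has been wasted is the gap between Frobenius and operator norm, and the bound $\|f^\circ\|_{S_1}\le2N$ has not been used. The next section shows that for polynomial matrices with our symmetries the operator norm is, up to logarithms, smaller than the Frobenius norm by the factor (number of columns)$^{-1/2}$. One use of this, at $n$ columns, turns $N^{2/3+\varepsilon}$ into about $N^{1/6+\varepsilon}$ at $t=4$, still growing. It has to be used twice: once at $n$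 columns for $F_t$, and once at $r$ columns for $L^*F_t$, in a duality with the trace norm of $f^\circ$.

## 8. Operator norms of equivariant polynomial matrices

**Lemma 7.** Fix $t\ge2$. Let $t<s\le N$, $N\ge2t$, and let $X\in\mathbb R^{N\times s}$ have i.i.d. $\mathcal N(0,1)$ entries and rows $x_1,\dots,x_N$. Let $Y=Y(X)\in\mathbb R^{N\times N}$ satisfy:

- (a) its entries are polynomials of degree at most $t$;
- (b) $Y(\Pi X)=\Pi Y(X)\Pi^\top$ for all signed permutations $\Pi$;
- (c) $Y(XR)=Y(X)$ for $R\in O(s)$;
- (d) $Y_{ii}=0$.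

Then $\mathbb E\|Y\|^2\le\kappa_N^2\,s^{-1}\,\mathbb E\|Y\|_F^2$ with $\kappa_N^2:=C_t(\log N)^{2t}$.

Example: $Y=\mathrm{off}(XX^\top)$, $t=2$. Here $\mathbb E\|Y\|_F^2=N(N-1)s$, so the lemma gives $\|Y\|\lesssim N$ up to logarithms. This is the right order when $s\le N/2$: $XX^\top$ has rank at most $s$ and trace about $Ns$, so its norm is at least about $N$, while the removed diagonal has norm about $s$ up to lower-order terms in $N$.

The mechanism is that $O(s)$-symmetry forces each singular value of a certain deterministic operator behind $Y$ to have multiplicity at least $s$, and then its top singular value is at most $s^{-1/2}$ times its Hilbert–Schmidt norm. The work is in passing from the random matrix to that operator. In the proof, $C_t$ denotes constants depending only on $t$ that may change from line to line; $N\ge4$, so $\log N\ge1$. Let $\gamma$ be the standard Gaussian measure on $\mathbb R^s$.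

**Step 1 (reduction to one kernel).** We decompose $Y$ according to which rows it truly depends on. For $i\neq j$ the Hoeffding decomposition is $Y_{ij}=\sum_A(Y_{ij})_A$ over $A\subseteq[N]$, with
$$(Y_{ij})_A=\sum_{B\subseteq A}(-1)^{|A\setminus B|}\,\mathbb E[Y_{ij}\mid x_B],$$
which depends on $(x_a)_{a\in A}$, has mean zero in each of these arguments, and is orthogonal to the terms with other $A$. By (b) with the sign flip of one row, $Y_{ij}$ is odd in $x_i$ and in $x_j$ and even in every other row. So $\mathbb E[Y_{ij}\mid x_B]=0$ unless $i,j\in B$, hence $(Y_{ij})_A=0$ unless $i,j\in A$. In the Hermite expansion of $(Y_{ij})_A$ every term has positive degree in each row of $A$ and total degree at most $t$, so $(Y_{ij})_A=0$ if $|A|>t$. By permutation equivariance there are functions $\varphi_b$, $0\le b\le t-2$, independent of $i,j,B$, with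
$$(Y_{ij})_{\{i,j\}\cup B}=\varphi_b(x_i,x_j,x_B),\qquad|B|=b .$$
The function $\varphi_b$ is a polynomial of degree at most $t$, symmetric in its last $b$ arguments, of mean zero in each argument, odd in each of the first two arguments, even in each other argument, and, by (c), invariant under the simultaneous action of $O(s)$ on all arguments.

Let $Y^{(b)}_{ij}=\sum_{|B|=b}\varphi_b(x_i,x_j,x_B)$ for $i\ne j$ (with $B\subseteq[N]\setminus\{i,j\}$) and $Y^{(b)}_{ii}=0$. With $m=b+2\le t$ and $\|\varphi_b\|$ the $L^2(\gamma^m)$ norm, orthogonality gives $\mathbb E\|Y\|_F^2=\sum_b\mathbb E\|Y^{(b)}\|_F^2$ and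
$$\mathbb E\|Y^{(b)}\|_F^2=N(N-1)\tbinom{N-2}b\|\varphi_b\|^2\ge c_tN^m\|\varphi_b\|^2,$$
using $N-m+1\ge N/2$. Since $\|Y\|^2\le t\sum_b\|Y^{(b)}\|^2$, it suffices to prove $\mathbb E\|Y^{(b)}\|^2\le C_t(\log N)^{2t}s^{-1}N^m\|\varphi_b\|^2$ for each $b$. Fix $b$ and write $\varphi=\varphi_b$.

**Step 2 (decoupling).** We make the $m$ arguments run over disjoint sets of rows. Let $\chi:[N]\to[m]$ be uniformly random, $I_k=\chi^{-1}(k)$, and let $Z_\chi$ be the matrix whose entry at $(i_1,i_2)\in I_1\times I_2$ is $\sum_{i_3\in I_3,\dots,i_m\in I_m}\varphi(x_{i_1},\dots,x_{i_m})$, with all other entries zero. Distinct $i_1,\dots,i_m$ satisfy $\chi(i_k)=k$ for all $k$ with probability $m^{-m}$, and each set $B$ arises from $b!$ orderings. So $Y^{(b)}=\frac{m^m}{b!}\mathbb E_\chi Z_\chi$, and by Jensen it suffices to bound $\mathbb E\|Z\|^2$ for fixed disjoint $I_1,\dots,I_m$ ($Z=Z_\chi$).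

**Step 3 (moments of Rademacher series).** We convert a tail bound into moments. Tropp, *An Introduction to Matrix Concentration Inequalities*, Theorem 4.1.1, states: for fixed $d_1\times d_2$ matrices $X_a$ and Rademacher signs $\epsilon_a$, $\mathbb P[\|\sum\epsilon_aX_a\|\ge\tau]\le(d_1+d_2)e^{-\tau^2/2v}$ with $v=\max(\|\sum X_aX_a^\top\|,\|\sum X_a^\top X_a\|)$. Put $p=\lceil\log N\rceil\ge2$. If $D=d_1+d_2\le N^{C_t}$ and $q\in\{p,2p\}$, then
$$\Big(\mathbb E\big\|\textstyle\sum_a\epsilon_aX_a\big\|^q\Big)^{1/q}\le C_t\sqrt{\log N}\,\max\Big(\big\|\sum_aX_aX_a^\top\big\|,\big\|\sum_aX_a^\top X_a\big\|\Big)^{1/2}.\tag{5}$$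
Indeed, if $v=0$ this is trivial. Otherwise let $\tau_0=2\sqrt{v\log D}$. For $\tau\ge\tau_0$ we have $De^{-\tau^2/2v}\le e^{-\tau^2/4v}$, so
$$\mathbb E\big\|\textstyle\sum\epsilon_aX_a\big\|^q\le\tau_0^q+\int_0^\infty q\tau^{q-1}e^{-\tau^2/4v}\,d\tau=\tau_0^q+(4v)^{q/2}\,\Gamma(\tfrac q2+1).$$
Since $\Gamma(\frac q2+1)\le\lceil q/2\rceil!\le q^{(q+1)/2}$, the $q$-th root is at most $C\sqrt v(\sqrt{\log D}+\sqrt q)\le C_t\sqrt{v\log N}$. All matrices below have dimensions at most $N^{C_t}$.

We also use symmetrization: for independent mean-zero $X_a$ with independent copies $X_a'$,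
$$\mathbb E\|\textstyle\sum X_a\|^q\le\mathbb E\|\sum(X_a-X_a')\|^q=\mathbb E\|\sum\epsilon_a(X_a-X_a')\|^q\le2^q\,\mathbb E\|\sum\epsilon_aX_a\|^q .$$

**Step 4 (removing the summed indices).** We trade each summed index for a row or column index. For a partition $[m]=\mathcal R\sqcup\mathcal C\sqcup\mathcal S$ with $1\in\mathcal R$, $2\in\mathcal C$, let $Z_{\mathcal R,\mathcal C}$ be the matrix with rows indexed by $(i_k)_{k\in\mathcal R}$, columns by $(i_k)_{k\in\mathcal C}$ ($i_k\in I_k$), and entries $\sum_{i_k\in I_k,\,k\in\mathcal S}\varphi(x_{i_1},\dots,x_{i_m})$. Up to zero rows and columns, $Z=Z_{\{1\},\{2\}}$. Let $k\in\mathcal S$. Conditionally on the rows outside $I_k$, $Z_{\mathcal R,\mathcal C}=\sum_{a\in I_k}X_a$, where $X_a$ collects the terms with $i_k=a$. The $X_a$ are independent, and have mean zero because $\varphi$ has mean zero in its $k$-th argument. Placing the $X_a$ side by side gives $Z_{\mathcal R,\mathcal C\cup k}$, and stacking them gives $Z_{\mathcal R\cup k,\mathcal C}$. So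
$$\sum_aX_aX_a^\top=Z_{\mathcal R,\mathcal C\cup k}Z_{\mathcal R,\mathcal C\cup k}^\top,\qquad\sum_aX_a^\top X_a=Z_{\mathcal R\cup k,\mathcal C}^\top Z_{\mathcal R\cup k,\mathcal C}.$$
Symmetrization and (5) with $q=2p$ give
$$\mathbb E\|Z_{\mathcal R,\mathcal C}\|^{2p}\le(C_t\sqrt{\log N})^{2p}\big(\mathbb E\|Z_{\mathcal R\cup k,\mathcal C}\|^{2p}+\mathbb E\|Z_{\mathcal R,\mathcal C\cup k}\|^{2p}\big).$$
After $m-2$ steps no summed index is left. For $B\subseteq[m]$ and $B'=[m]\setminus B$ put $\mathcal K_B=Z_{B,B'}$, that is, $\mathcal K_B[(i_k)_{k\in B};(i_k)_{k\in B'}]=\varphi(x_{i_1},\dots,x_{i_m})$. Then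
$$(\mathbb E\|Z\|^{2p})^{1/2p}\le(C_t\sqrt{\log N})^{m-2}\max_{B\ni1,\,B'\ni2}(\mathbb E\|\mathcal K_B\|^{2p})^{1/2p}.\tag{6}$$

**Step 5 (a Rosenthal inequality for PSD sums).** This will replace a sum over rows by its conditional mean. For independent PSD $Q_a$ of dimension at most $N^{C_t}$ with finite moments, and $Q=\sum_aQ_a$,
$$(\mathbb E\|Q\|^p)^{1/p}\le2\|\mathbb EQ\|+C_t\log N\,\big(\mathbb E\max_a\|Q_a\|^p\big)^{1/p}.\tag{7}$$
Put $\mu=(\mathbb E\|Q\|^p)^{1/p}$ and $\nu=(\mathbb E\max_a\|Q_a\|^p)^{1/p}$. By the triangle inequality and symmetrization applied to $Q_a-\mathbb EQ_a$ (the means cancel in $Q_a-Q_a'$), $\mu\le\|\mathbb EQ\|+2(\mathbb E\|\sum\epsilon_aQ_a\|^p)^{1/p}$. Since $Q_a^2\preceq\|Q_a\|Q_a$, we have $\|\sum Q_a^2\|\le\max_a\|Q_a\|\,\|Q\|$. So (5) with $q=p$ and Cauchy–Schwarz give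
$$\mu\le\|\mathbb EQ\|+2C_t\sqrt{\log N}\,\nu^{1/2}\mu^{1/2}\le\|\mathbb EQ\|+2C_t^2\log N\,\nu+\tfrac12\mu,$$
and (7) follows.

**Step 6 (from random rows to a deterministic operator).** We replace each random index $i_k$ in $\mathcal K_B$ by an index of an orthonormal basis. Let $(\psi_\kappa)$ be an orthonormal basis of the polynomials of degree at most $t$ in $L^2(\gamma)$; it has at most $(N+t)^t$ elements. For $T\subseteq[m]$ let
$$\varphi_T(\kappa_T;x_{T^c})=\int\varphi\prod_{k\in T}\psi_{\kappa_k}(x_k)\,d\gamma(x_T),$$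
and let $\mathcal K_{B,T}$ be the matrix like $\mathcal K_B$ in which, for $k\in T$, the index $i_k$ is replaced by $\kappa_k$, with entries $\varphi_T(\kappa_T;(x_{i_k})_{k\notin T})$. Take $k\notin T$, say $k\in B$ (otherwise transpose). Then
$$\mathcal K_{B,T}^\top\mathcal K_{B,T}=\sum_{a\in I_k}Q_a,\qquad Q_a=\mathcal K_a^\top\mathcal K_a,$$
where $\mathcal K_a$ is the block of rows with $i_k=a$. Given the rows outside $I_k$, the $Q_a$ are i.i.d. As functions of $x_a$ the entries are polynomials of degree at most $t$, so Parseval in $x_a$ gives $\mathbb E_{x_a}Q_a=\mathcal K_{B,T\cup k}^\top\mathcal K_{B,T\cup k}$. Hence the conditional mean of the sum has norm at most $N\|\mathcal K_{B,T\cup k}\|^2$.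

For the maximal term we use Gaussian hypercontractivity, $\|g\|_{L^{q}}\le(q-1)^{t/2}\|g\|_{L^2}$ for polynomials $g$ of degree at most $t$ and $q\ge2$. By the triangle inequality in $L^p$,
$$\big\|\,\|\mathcal K_a\|_F^2\big\|_{L^p}\le\sum_{(i_l)_{l\notin T\cup k}}\ \sum_{\kappa_T}\|\varphi_T(\kappa_T;\cdot)\|_{L^{2p}}^2\le N^{m-|T|-1}(2p)^t\|\varphi\|^2,$$
where the last step also uses Parseval in the arguments of $T$. Moreover $\|Q_a\|\le\|\mathcal K_a\|_F^2$, and the $L^p$ norm of a maximum of at most $N$ terms is at most $N^{1/p}\le e$ times the largest $L^p$ norm. Apply (7) conditionally on the rows outside $I_k$, then take $L^p$ norms and use Minkowski: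
$$\big\|\,\|\mathcal K_{B,T}\|^2\big\|_{L^p}\le2N\,\big\|\,\|\mathcal K_{B,T\cup k}\|^2\big\|_{L^p}+C_t(\log N)^{t+1}N^{m-|T|-1}\|\varphi\|^2 .$$
Iterating from $T=\emptyset$ to $T=[m]$,
$$\big\|\,\|\mathcal K_B\|^2\big\|_{L^p}\le C_t\big[N^m\sigma_B^2+(\log N)^{t+1}N^{m-1}\|\varphi\|^2\big],\tag{8}$$
where $\sigma_B=\|\mathcal K_{B,[m]}\|$. The matrix $\mathcal K_{B,[m]}$ is deterministic: it represents, in the bases of products of the $\psi_\kappa$, the integral operator $\mathcal A:L^2(\gamma^{B'})\to L^2(\gamma^B)$ with kernel $\varphi$. So $\sigma_B=\|\mathcal A\|$.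

**Step 7 (symmetry forces multiplicity: $\sigma_B^2\le\|\varphi\|^2/s$).** Here $1\in B$ and $2\in B'$. Assume $\sigma_B>0$ and let $\mathcal X$ be the eigenspace of $\mathcal A\mathcal A^*$ with eigenvalue $\sigma_B^2$. We show $\dim\mathcal X\ge s$. The space $\mathcal X$ lies in the range of $\mathcal A$, so it consists of polynomials in $x_B$ of total degree at most $t$. It is invariant under the simultaneous action of $O(s)$, since $\varphi$ and $\gamma$ are. Its elements are odd under $x_B\mapsto-x_B$, because $1\in B$, $2\notin B$, and $\varphi$ is odd in $x_1$ and even in $x_k$ for $k\ge3$.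

Decompose $\mathcal X$ under the commuting diagonal sign matrices $D_\epsilon\in O(s)$ into the spaces
$$\mathcal X_\Lambda=\Big\{g\in\mathcal X:\ g(D_\epsilon x_B)=\prod_{c\in\Lambda}\epsilon_c\;g(x_B)\ \text{for all }\epsilon\Big\},\qquad\Lambda\subseteq[s].$$
Choose $\Lambda$ with $\mathcal X_\Lambda\ne0$. Taking $D_\epsilon=-I$, oddness forces $|\Lambda|$ to be odd, so $|\Lambda|\ge1$. In a polynomial in $\mathcal X_\Lambda$ every monomial has odd total degree in the $c$-th coordinates of the vectors of $x_B$, for each $c\in\Lambda$; so $|\Lambda|\le t<s$. Permutations of the coordinates also lie in $O(s)$ and carry $\mathcal X_\Lambda$ to $\mathcal X_{\Lambda'}$ for every $\Lambda'$ of the same size. So $\dim\mathcal X\ge\binom s{|\Lambda|}\ge s$, as $1\le|\Lambda|\le s-1$. Therefore $\|\varphi\|^2=\|\mathcal A\|_{HS}^2\ge s\,\sigma_B^2$.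

**Step 8 (assembly).** Since $s\le N$, $N^{m-1}\le N^m/s$, and (8) with Step 7 gives $\big\|\,\|\mathcal K_B\|^2\big\|_{L^p}\le C_t(\log N)^{t+1}N^ms^{-1}\|\varphi\|^2$. With (6), $\mathbb E\|Z\|^2\le(\mathbb E\|Z\|^{2p})^{1/p}\le C_t(\log N)^{m-2+t+1}N^ms^{-1}\|\varphi\|^2$. The power of $\log N$ is at most $2t$, which is what Step 1 asked for. $\square$

## 9. The averaged matrix is close to $\frac NnP$

We now estimate $Lf$, then condition on $V$. Let $\kappa_N$ be the largest of the constants of Lemma 7 for $t\le20$.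

**Step 1 (degrees $4\le t\le20$).** The aim is a bound on $\mathbb E\|F_t\|^2$ by the double use of Lemma 7. Let $Y_t=L^*F_t$. By Lemma 6(2), $Y_t=\mathbb E[F_t\mid H]$; writing $G=(H,H')$, $Y_t(H)=\mathbb E_{H'}F_t(H,H')$. By Section 7, $F_t$ satisfies the hypotheses of Lemma 7 with $s=n$. And $Y_t$ satisfies them with $s=r$: it is polynomial of degree at most $t$ with zero diagonal; (b) holds since $\Pi H'\sim H'$; (c) holds since $F_t$ is invariant under $\operatorname{diag}(Q,I)\in O(n)$ for $Q\in O(r)$. Distinct chaoses are orthogonal, and operator and trace norm are dual, so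
$$\|F_t\|_2^2=\mathbb E\langle F_t,Lf^\circ\rangle=\mathbb E\langle Y_t,f^\circ\rangle\le2N\,\mathbb E\|Y_t\|\le2N\kappa_Nr^{-1/2}\|Y_t\|_2\le2N\kappa_Nr^{-1/2}\sqrt{\lambda_t}\,\|F_t\|_2 .$$
The last step is $\|L^*J_t\|=\|(J_tL)^*\|=\|LJ_t\|\le\sqrt{\lambda_t}$. Hence $\|F_t\|_2\le2N\kappa_Nr^{-1/2}\sqrt{\lambda_t}$. Now use Lemma 7 again, with $s=n$, and $\sqrt{\lambda_t}\le\sqrt2\,(64r/n)^{t/4}\le C\,r/n$ for $t\ge4$:
$$(\mathbb E\|F_t\|^2)^{1/2}\le\kappa_Nn^{-1/2}\|F_t\|_2\le2\kappa_N^2\frac N{\sqrt{rn}}\sqrt{\lambda_t}\le C\kappa_N^2\,\frac Nn\Big(\frac rn\Big)^{1/2}\le C_\delta(\log N)^CN^{-1/6+\varepsilon/2}.$$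

**Step 2 (degrees above 20).** Here contraction alone is enough. By Lemma 6(3), $F_{>20}:=L\sum_{t>20}J_tf^\circ$ satisfies $\|F_{>20}\|_2\le\sqrt{\lambda_{20}}\,N\le C_\delta N^{1+5(-1/3+\varepsilon)}\le C_\delta N^{-1/4}$, since $5\varepsilon<5/24$.

**Step 3 (the scalar part).** Since $u$ is even it has no degree-1 component, so $Lu=u_0+w$ with $w=L\sum_{t\ge2}J_tu$ and $(\mathbb Ew^2)^{1/2}\le\sqrt{\lambda_2}\le C_\delta N^{-1/6+\varepsilon/2}$. Collecting Steps 1–3 and $F_2=\beta\,\mathrm{off}(GG^\top)$, for $N$ large,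
$$Lf=u_0I+\beta\,\mathrm{off}(GG^\top)+\Xi,\qquad\mathbb E\|\Xi\|\le N^{-1/6+\varepsilon}.\tag{9}$$

**Step 4 (the value of $\beta$).** We find $\beta$ by testing on a vector orthogonal to $V$. The matrix $(Lf)(G)$ is an average of symmetric matrices with range in $\operatorname{col}(GR_r)\subseteq V$. As $n<N$, choose measurably a unit vector $y\perp V$. Then $G^\top y=0$, so $y^\top\mathrm{off}(GG^\top)y=-\sum_iy_i^2\|g_i\|^2$, and
$$0=y^\top(Lf)y=u_0-\beta\sum_iy_i^2\|g_i\|^2+y^\top\Xi y .$$
Let $\xi=\max_i\big|\|g_i\|^2-n\big|$. By the $\chi^2$ tail with $x=\log N+z$ and a union bound, $\xi\le2\sqrt{n(\log N+z)}+2(\log N+z)\le C_\delta\sqrt{n\log N}\,(1+z)$ outside an event of probability $2e^{-z}$; integrating over $z\ge0$, $\mathbb E\xi\le C_\delta\sqrt{n\log N}$. Taking expectations,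
$$|u_0-\beta n|\le C_\delta|\beta|\sqrt{n\log N}+N^{-1/6+\varepsilon}.$$
Since $u_0\le1$ and $\sqrt{n\log N}=o(n)$, this first shows that $\beta n$ is bounded, and then that $|u_0-\beta n|\le C_\delta N^{-1/6+\varepsilon}$. Now write
$$Lf-\frac{u_0}nGG^\top=\big(u_0I-\beta\operatorname{diag}(\|g_i\|^2)\big)+\Big(\beta-\frac{u_0}n\Big)GG^\top+\Xi .$$
The first term has norm at most $|u_0-\beta n|+|\beta|\xi$. By Davidson–Szarek, $\mathbb E\|GG^\top\|=\mathbb E\|G\|^2\le2(\sqrt N+\sqrt n)^2+4\le C_\delta n$. So
$$\mathbb E\Big\|Lf-\frac{u_0}nGG^\top\Big\|\le C_\delta N^{-1/6+\varepsilon}.\tag{10}$$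

**Step 5 (conditioning on $V$).** We now turn $GG^\top$ into $P$. Let $\bar F(V)=\mathbb E[Lf\mid V]$ and $\bar u(V)=\mathbb E[Lu\mid V]$. Write $G=\Theta S^{1/2}$ with $S=G^\top G$ and $\Theta^\top\Theta=I_n$. For $Q\in O(N)$, $QG\sim G$ has polar parts $(Q\Theta,S)$; taking $Q$ Haar and independent of $G$ shows that $\Theta$ is uniform on the Stiefel manifold and independent of $S$. Hence $\mathbb E[GG^\top\mid\Theta]=\Theta\,\mathbb E[S]\,\Theta^\top=N\Theta\Theta^\top=NP$. Since $V=\operatorname{col}(\Theta)$, also $\mathbb E[GG^\top\mid V]=NP$. Jensen's inequality with (10), and Step 3, give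
$$\mathbb E\Big\|\bar F-u_0\frac NnP\Big\|\le C_\delta N^{-1/6+\varepsilon},\qquad\mathbb E|\bar u-u_0|\le\mathbb E|w|\le N^{-1/6+\varepsilon}.$$

**Step 6 (the matrix $\widehat M$ lies in $\mathcal F(V)$).** Where $\bar u>0$ put $\widehat M=\bar F/\bar u$. With $U=\operatorname{col}(GR_r)\subseteq V$ we have
$$\bar F=\mathbb E\big[1_{U\text{ good}}\,M'(U)\mid V\big],\qquad\bar u=\mathbb P[U\text{ good}\mid V].$$
The compact convex set $\mathcal E_d^N$ is the intersection of countably many half-spaces $\{M:\langle\ell_k,M\rangle\le c_k\}$ (take the $\ell_k$ dense and $c_k$ the values of the support function). For each $k$, almost surely $\langle\ell_k,\bar F\rangle=\mathbb E[1_{U\text{ good}}\langle\ell_k,M'(U)\rangle\mid V]\le c_k\bar u$. So $\widehat M\in\mathcal E_d^N$. Likewise $(I-P)\bar F=0$, so $\operatorname{range}\widehat M\subseteq V$.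

**Step 7 (distance to the witness).** From $\bar F-\bar u\frac NnP=(\bar F-u_0\frac NnP)+(u_0-\bar u)\frac NnP$,
$$\Big\|\widehat M-\frac NnP\Big\|\le\frac1{\bar u}\Big(\Big\|\bar F-u_0\frac NnP\Big\|+\frac Nn|\bar u-u_0|\Big).$$
Since $u_0\to1$, Markov's inequality gives, w.h.p., $\bar u\ge\frac12$ and $\|\widehat M-\frac NnP\|\le N^{-1/6+2\varepsilon}$. With (1), w.h.p.
$$\|\widehat M-M^{(\delta)}\|\le N^{-1/6+3\varepsilon}.\tag{11}$$
This is Theorem 2(1), with $c=2c_0/3$. No constant above depends on $d$, which entered only through the claim in Section 5, so sequences $d_N\le N^c$ are allowed.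

## 10. Absorbing the error into the identity

On the event (11), let $\alpha\in[N^{-1/6+4\varepsilon},1)$ and let $\Delta$ be symmetric with zero diagonal and $\|\Delta\|\le\alpha/2$. Use the splitting (2):
$$M^{(\alpha,\delta)}+\Delta=(1-\alpha)\widehat M+\alpha(I+\Delta').$$
Both $M^{(\delta)}$ and $\widehat M$ have unit diagonal, so $\Delta'$ is symmetric with zero diagonal. Moreover
$$\|\Delta'\|\le\frac{N^{-1/6+3\varepsilon}}{N^{-1/6+4\varepsilon}}+\frac12=N^{-\varepsilon}+\frac12\le0.56$$
for $N$ large. By Lemma 4, $I+\Delta'\in\mathcal E_d^N$; by convexity $M^{(\alpha,\delta)}+\Delta\in\mathcal E_d^N$. The event (11) does not involve $\alpha$ or $\Delta$, so this holds for all of them simultaneously. This proves Theorem 2(2). Taking $\varepsilon=1/48$, $\Delta=0$ and $\alpha,d$ fixed proves Theorem 1. $\square$
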